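\title{Monotonicity of the normalized dual DP color function above the maximum degree}

\begin{abstract}
The dual DP color function $P^*_{DP}(G,k)$ of a graph $G$ is the largest number of colorings of a full $k$-fold cover of $G$. We prove that $P^*_{DP}(G,k+1)/(k+1)^n\ge P^*_{DP}(G,k)/k^n$ for every $n$-vertex graph $G$ and every positive integer $k\ge\Delta(G)$, with equality only for edgeless graphs. This settles in the affirmative the problem of whether the inequality holds for all $k\ge n-1$. The inequality is proved cover by cover, and it gives the same statement for the chromatic polynomial. The proof bounds the effect of one new color by a weighted independence polynomial and controls the weights by resampling one vertex of a random coloring.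
\end{abstract}

\section{Introduction}

All graphs are finite, simple and nonempty, $\mathbb{N}$ is the set of positive integers, $[k]=\{1,\dots,k\}$, and $\log$ is the natural logarithm. We write $\Delta(G)$ for the maximum degree of $G$, $N(v)$ for the set of neighbors of $v$, $N[v]=N(v)\cup\{v\}$, $d_v=|N(v)|$ and $D_v=d_v+1$.

The chromatic polynomial $P(G,k)$ counts the maps $V(G)\to[k]$ that give adjacent vertices different values. If $G$ has $n$ vertices, then $P(G,k)/k^n$ is the probability that a uniformly random map is such a proper coloring, and one expects this probability to grow with $k$. Dong (2000), proving the Shameful Conjecture of Bartels and Welsh, showed that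
\[
\frac{P(G,k+1)}{(k+1)^n}\ge\frac{P(G,k)}{k^n}\qquad\text{for all }k\in\mathbb{N}\text{ with }k\ge n-1 .
\]
This paper concerns the same inequality for DP-coloring, where each edge carries its own rule for which pairs of colors conflict.

\subsection*{Covers and their colorings}
A \emph{$k$-fold cover} of $G$ is a pair $\mathcal{H}=(L,H)$, where $H$ is a graph and $L$ assigns to each vertex $u$ of $G$ a set $L(u)\subseteq V(H)$, such that
\begin{enumerate}
\item the sets $L(u)$ partition $V(H)$, and $|L(u)|=k$ for every $u$;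
\item each $L(u)$ induces a complete graph in $H$;
\item for distinct $u,v$, the edges of $H$ between $L(u)$ and $L(v)$ form a matching, possibly empty, and this matching is empty if $uv\notin E(G)$.
\end{enumerate}
An \emph{$\mathcal{H}$-coloring} of $G$ is an independent set of size $|V(G)|$ in $H$; it contains exactly one vertex of each $L(u)$. The number of $\mathcal{H}$-colorings is $P_{DP}(G,\mathcal{H})$. The cover is \emph{full} if the matching between $L(u)$ and $L(v)$ is perfect for every edge $uv$. The \emph{dual DP color function} is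
\[
P^*_{DP}(G,k)=\max\{P_{DP}(G,\mathcal{H}):\mathcal{H}\text{ a full $k$-fold cover of }G\}.
\]
We call the elements of $L(v)$ the \emph{colors} at $v$. In a full cover the matching of an edge $uv$ is a bijection $\pi_{uv}\colon L(u)\to L(v)$ with inverse $\pi_{vu}$, and an $\mathcal{H}$-coloring is a choice of colors $X_v\in L(v)$ with $\pi_{uv}(X_u)\ne X_v$ for every edge $uv$. We say that $X_u$ \emph{forbids} the color $\pi_{uv}(X_u)$ at $v$.

Four cases show what $P^*_{DP}$ measures. Let $G$ have $n$ vertices and $m$ edges.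

\emph{The canonical cover} has $L(v)=\{v\}\times[k]$ and matches $(u,i)$ to $(v,i)$ for every edge $uv$. Its colorings are the proper colorings of $G$, so $P(G,k)\le P^*_{DP}(G,k)$.

\emph{Forests.} Root each component and color away from the roots. Each of the $n-m$ roots has $k$ choices and every other vertex has $k-1$. So $P^*_{DP}(G,k)/k^n=(1-\frac1k)^m$, which is nondecreasing in $k$.

\emph{A random cover.} Choose the bijections $\pi_{uv}$ independently and uniformly at random. A fixed choice of one color at each vertex satisfies the condition of a given edge with probability $1-\frac1k$, independently for different edges. The expected number of colorings is $k^n(1-\frac1k)^m$, and therefore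
\begin{equation}\label{eq:average}
P^*_{DP}(G,k)\ge k^n\Big(1-\frac1k\Big)^m>0\qquad\text{for all }k\ge2 .
\end{equation}

\emph{The twisted cover.} Let $k=2$ and let $G$ be connected. In a full cover the color at one vertex determines the colors at its neighbors, so there are at most two colorings. The cover with $L(v)=\{v\}\times[2]$ that matches $(u,i)$ to $(v,3-i)$ along every edge has exactly two, the constant ones. Hence $P^*_{DP}(G,2)/2^n=2^{1-n}$, while the average over all full covers is $2^{-m}$.

The first three cases suggest that $P^*_{DP}(G,k)/k^n$ does not decrease in $k$. The fourth is a warning: with few colors the best cover can align the constraints of all edges and beat the average by far. Indeed, it is known that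
\begin{equation}\label{eq:failure}
\frac{P^*_{DP}(G,3)}{3^{|V(G)|}}<\frac{P^*_{DP}(G,2)}{2^{|V(G)|}}\qquad\text{if }G=K_p,\ p\ge5,\quad\text{or}\quad G=K_{p,p},\ p\ge10 .
\end{equation}
So some lower bound on $k$ is necessary. The problem that we solve comes from the paper of Kaul, Mudrock and Sharma \cite{KMS}: \emph{prove or disprove that every $n$-vertex graph $G$ satisfies}
\[
\frac{P^*_{DP}(G,k+1)}{(k+1)^n}\ge\frac{P^*_{DP}(G,k)}{k^n}
\]
\emph{for all $k\in\mathbb{N}$ with $k\ge n-1$.}

\subsection*{Results}
The statement is true, and it holds in the larger range $k\ge\Delta(G)$. Since $P^*_{DP}(G,k+1)$ is a maximum, it is enough to build one good $(k+1)$-fold cover from an optimal $k$-fold cover. We add one color that behaves like an ordinary color. For a full $k$-fold cover $\mathcal{H}=(L,H)$, let $\mathcal{H}^+$ be the full $(k+1)$-fold cover obtained by adding one new vertex $\star_v$ to each $L(v)$, joining $\star_v$ to all of $L(v)$, and joining $\star_u$ to $\star_v$ for every edge $uv$ of $G$.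

\begin{theorem}\label{thm:main}
Let $G$ be an $n$-vertex graph, let $k\in\mathbb{N}$ with $k\ge\Delta(G)$, and let $\mathcal{H}$ be any full $k$-fold cover of $G$. Then
\[
\frac{P_{DP}(G,\mathcal{H}^+)}{(k+1)^n}\ge\frac{P_{DP}(G,\mathcal{H})}{k^n},
\]
with strict inequality if $E(G)\ne\emptyset$ and $P_{DP}(G,\mathcal{H})>0$.
\end{theorem}

\begin{corollary}\label{cor:dual}
For every $n$-vertex graph $G$ and every $k\in\mathbb{N}$ with $k\ge\Delta(G)$, in particular for all $k\ge n-1$,
\[
\frac{P^*_{DP}(G,k+1)}{(k+1)^n}\ge\frac{P^*_{DP}(G,k)}{k^n},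
\]
with equality if and only if $G$ has no edges.
\end{corollary}

\begin{corollary}\label{cor:chromatic}
For every $n$-vertex graph $G$ and every integer $k\ge\max(1,\Delta(G))$,
\[
\frac{P(G,k+1)}{(k+1)^n}\ge\frac{P(G,k)}{k^n},
\]
with equality if and only if $G$ has no edges.
\end{corollary}

The condition $k\ge\Delta(G)$ in Corollary~\ref{cor:dual} cannot be relaxed to $k\ge\Delta(G)/2$: by \eqref{eq:failure} the inequality fails for $G=K_5$ and $k=2$, where $\Delta(G)=4$.

Sections~\ref{sec:indep} and~\ref{sec:reduction} reduce Theorem~\ref{thm:main} to a statement about the number $a_v$ of colors that remain available at $v$ in a random $\mathcal{H}$-coloring. The reduction is good when the $a_v$ are small. Section~\ref{sec:cubic} shows, for cubic graphs and three colors, why they cannot all be large, and Section~\ref{sec:resampling} makes this quantitative in general. Section~\ref{sec:proofs} combines the two estimates through an elementary inequality in $k$, $d_v$ and $a_v$, which is proved in Section~\ref{sec:pointwise}.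

\section{A lower bound for weighted independence polynomials}\label{sec:indep}

The vertices that receive the new color in an $\mathcal{H}^+$-coloring form an independent set of $G$, so we need a lower bound for weighted sums over independent sets. For weights $w_v\ge0$ let
\[
Z_G(w)=\sum_{I}\prod_{v\in I}w_v ,
\]
where $I$ runs over the independent sets of $G$, including $\emptyset$. For a clique on $r+1$ vertices with all weights equal to $w$ the sum is $1+(r+1)w$, a factor
\[
\varphi_r(w)=\big(1+(r+1)w\big)^{1/(r+1)}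
\]
for each vertex. The next lemma says that no graph does worse.

\begin{lemma}\label{lem:indep}
For every graph $G$ and all weights $w_v\ge0$, $\;Z_G(w)\ge\prod_{v}\varphi_{d_v}(w_v)$.
\end{lemma}

\begin{proof}
The function $\varphi_r(w)$ is nonincreasing in $r$, because $\log\varphi_r(w)=\int_0^1\frac{w}{1+s(r+1)w}\,\mathrm{d}s$. We use induction on the number of vertices, and within this proof we allow the graph without vertices, for which both sides equal $1$. Let $v$ be a vertex of maximum degree $d$. If $d=0$, both sides equal $\prod_u(1+w_u)$. Let $d\ge1$. Sorting the independent sets by whether they contain $v$ gives $Z_G=Z_{G-v}+w_vZ_{G-N[v]}$. In $G-v$ the neighbors of $v$ have degree $d_u-1$ and the other vertices keep their degrees. In $G-N[v]$ degrees can only drop, which can only increase the factors $\varphi$. By induction,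
\[
Z_G\ge\prod_{u\notin N[v]}\varphi_{d_u}(w_u)\cdot\Big[\prod_{u\in N(v)}\varphi_{d_u-1}(w_u)+w_v\Big],
\]
and it suffices to prove that the bracket is at least $\varphi_d(w_v)\prod_{u\in N(v)}\varphi_{d_u}(w_u)$.

The neighbors of $v$ have different degrees and different weights. To compare them we take as parameter their contribution to the bracket, $s_u=\log\varphi_{d_u-1}(w_u)\ge0$, so that $1+d_uw_u=e^{d_us_u}$. Solving for $w_u$ gives $\log\varphi_{d_u}(w_u)=\ell_{d_u}(s_u)$, where for $r\ge1$
\[
\ell_r(s)=\frac1{r+1}\log\frac{(r+1)e^{rs}-1}{r},\qquad\ell_r(0)=0,\qquad\ell_r'(s)=\frac{1}{1+(1-e^{-rs})/r}.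
\]
The quantity $(1-e^{-rs})/r=\int_0^se^{-r\tau}\,\mathrm{d}\tau$ is nonincreasing in $r$ and increasing in $s$. Hence $\ell_r\le\ell_d$ on $[0,\infty)$ for $r\le d$, and $\ell_d$ is concave. The first fact applies to every $r=d_u$ because $v$ has maximum degree.

Let $\bar s$ be the mean of the $d$ numbers $s_u$, and define $\bar w\ge0$ by $1+d\bar w=e^{d\bar s}$. The bracket equals $1+d\bar w+w_v$, and by concavity
\[
\prod_{u\in N(v)}\varphi_{d_u}(w_u)\le\exp\Big(\sum_{u\in N(v)}\ell_d(s_u)\Big)\le e^{d\,\ell_d(\bar s)}=\big(1+(d+1)\bar w\big)^{d/(d+1)} .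
\]
The weighted AM--GM inequality $p^{\lambda}q^{1-\lambda}\le\lambda p+(1-\lambda)q$ with $\lambda=\frac1{d+1}$ gives
\[
\big(1+(d+1)w_v\big)^{\frac1{d+1}}\big(1+(d+1)\bar w\big)^{\frac d{d+1}}\le1+w_v+d\bar w ,
\]
which is the required bound.
\end{proof}

\section{Reduction to the number of available colors}\label{sec:reduction}

In Sections~\ref{sec:reduction}--\ref{sec:resampling}, $\mathcal{H}$ is a full $k$-fold cover of $G$ with $k\ge2$ and $P_{DP}(G,\mathcal{H})>0$, and $X=(X_v)_{v\in V(G)}$ is a uniformly random $\mathcal{H}$-coloring. Let $A_v\subseteq L(v)$ be the set of colors at $v$ that no $X_u$ with $u\in N(v)$ forbids, let $a_v=|A_v|$, and let $X_{-v}=(X_w)_{w\ne v}$. We use three facts.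
\begin{itemize}
\item[(a)] $a_v\ge1$, since $X_v\in A_v$.
\item[(b)] $A_v$ depends only on the colors at the neighbors of $v$, and given $X_{-v}$ the color $X_v$ is uniform on $A_v$. Indeed, the colorings that agree with $X$ outside $v$ are those whose color at $v$ lies in $A_v$, and they are equally likely.
\item[(c)] $a_v=k$ if $d_v=0$, and $a_v\le k-1$ if $d_v\ge1$, since in a full cover every neighbor forbids a color.
\end{itemize}
For an integer $d\ge0$ and $a>0$ put
\[
\theta(d,a)=\frac1{d+1}\log\Big(1+\frac{d+1}{a}\Big).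
\]

\begin{lemma}\label{lem:reduction}
$\displaystyle\;\frac{P_{DP}(G,\mathcal{H}^+)}{P_{DP}(G,\mathcal{H})}\ge\exp\Big(\sum_{v}\mathbb{E}\,\theta(d_v,a_v)\Big).$
\end{lemma}

\begin{proof}
For $I\subseteq V(G)$ let $P_I$ be the number of colorings of $G-I$ for the cover obtained from $\mathcal{H}$ by deleting the sets $L(v)$, $v\in I$; thus $P_\emptyset=P_{DP}(G,\mathcal{H})$ and $P_{V(G)}=1$. In an $\mathcal{H}^+$-coloring the set $I$ of vertices $v$ colored $\star_v$ is independent, and the remaining colors form an arbitrary coloring of $G-I$, because $\star_v$ forbids no old color. Hence $P_{DP}(G,\mathcal{H}^+)=\sum_IP_I$, summed over independent sets $I$.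

Fix an independent set $I$. All neighbors of a vertex $v\in I$ lie outside $I$, so a coloring $Y$ of $G-I$ determines $a_v$ for all $v\in I$, and $Y$ extends to an $\mathcal{H}$-coloring of $G$ in exactly $\prod_{v\in I}a_v$ ways. Grouping the colorings of $G$ by their restriction to $G-I$, we obtain
\[
\mathbb{E}\prod_{v\in I}\frac1{a_v}=\frac{\#\{Y:\ Y\text{ extends to }G\}}{P_\emptyset}\le\frac{P_I}{P_\emptyset}.
\]
Sum over $I$ and apply Lemma~\ref{lem:indep} with the weights $1/a_v$, for each value of $X$:
\[
\frac{P_{DP}(G,\mathcal{H}^+)}{P_\emptyset}\ge\mathbb{E}\,Z_G\big((1/a_v)_v\big)\ge\mathbb{E}\prod_v\Big(1+\frac{D_v}{a_v}\Big)^{1/D_v}=\mathbb{E}\exp\Big(\sum_v\theta(d_v,a_v)\Big).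
\]
Jensen's inequality, $\mathbb{E}\,g(S)\ge g(\mathbb{E}S)$ for convex $g$, applied to $g=\exp$, completes the proof.
\end{proof}

So Theorem~\ref{thm:main} follows from
\begin{equation}\label{eq:target}
\sum_v\mathbb{E}\,\theta(d_v,a_v)\ge n\log\Big(1+\frac1k\Big),
\end{equation}
with strict inequality when $G$ has an edge.

\section{Cubic graphs with three colors}\label{sec:cubic}

One could hope to prove \eqref{eq:target} term by term, through $\theta(d,a)\ge\log(1+\frac1k)$, that is, $1+\frac{d+1}a\ge(1+\frac1k)^{d+1}$, for $1\le d\le k$ and $1\le a\le k-1$. For $k=2$ this holds: $3>\frac94$ and $4>\frac{27}8$. For $k=3$ and $a=1$ it holds: $3>\frac{16}9$, $4>\frac{64}{27}$, $5>\frac{256}{81}$. For $k=3$ and $a=2$ it holds for $d\le2$, as $2>\frac{16}9$ and $\frac52>\frac{64}{27}$. The first failure is $k=d=3$, $a=2$, where $3<\frac{256}{81}$. The failure can occur at all vertices at once: in the canonical $3$-fold cover of $K_{3,3}$, the coloring that is constant on each side has $a_v=2$ for every $v$. So \eqref{eq:target} needs an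 argument about the distribution of $X$.

Let $G$ be a $3$-regular graph and $k=3$. Then $a_v\in\{1,2\}$, and $a_v=2$ means that the three neighbors of $v$ forbid the same color. Put $p_v=\Pr(a_v=2)$. Fix a neighbor $u$ of $v$ and condition on $X_{-u}$. At most one value of $X_u$ leads to $a_v=2$, namely the one that forbids the color forbidden by the other two neighbors, if they agree. By (b) this value has conditional probability at most $1/a_u$. Therefore
\[
p_v\le\mathbb{E}\frac1{a_u}=(1-p_u)+\frac{p_u}2=1-\frac{p_u}2 .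
\]
Summing over the $3n$ ordered pairs of adjacent vertices gives $3\sum_vp_v\le3n-\frac32\sum_vp_v$, so $\sum_vp_v\le\frac23n$. Since $\theta(3,1)=\frac14\log5$ is larger than $\theta(3,2)=\frac14\log3$,
\[
\sum_v\mathbb{E}\,\theta(3,a_v)\ge\frac n4\Big(\frac13\log5+\frac23\log3\Big)=\frac n{12}\log45>n\log\frac43 ,
\]
because $(\frac43)^{12}=(\frac{256}{81})^3<3.2^3<45$.

This is the mechanism of the general proof. A vertex $v$ has many available colors only if its neighbors forbid the same few colors. A neighbor $u$ that has many available colors itself is uniform on a large set, and it is unlikely to hit one of these few. So large values of $a_v$ limit one another.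

\section{The resampling inequality}\label{sec:resampling}

To see how strong a bound is needed, consider heuristically a $k$-regular graph with $k$ large and all $a_v$ close to $\beta k$. Then $\theta(k,a_v)\approx\frac1k\log(1+\frac1\beta)$ and $\log(1+\frac1k)\approx\frac1k$, so \eqref{eq:target} asks for $\beta\le\frac1{e-1}=0.581\ldots$.

Let $F_v=L(v)\setminus A_v$ be the set of forbidden colors at $v$. For $u\in N(v)$ let $m_u\ge1$ be the number of $w\in N(v)$ that forbid the same color at $v$ as $u$ does; it depends on the pair $(u,v)$, and $v$ will be fixed. A color forbidden by $m$ neighbors contributes $m\cdot\frac1m=1$ to the sum below, so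
\begin{equation}\label{eq:forbidden}
k-a_v=|F_v|=\sum_{u\in N(v)}\frac1{m_u}.
\end{equation}
Resampling $X_u$ gives two pieces of information about $m_u$. First, the other neighbors of $v$ number at most $k-1$, and $X_u$ is uniform on $a_u$ colors, so the conditional mean of $m_u-1$ is at most $(k-1)/a_u$. With Jensen's inequality for $1/m$, this yields $1-\beta\ge\frac\beta{1+\beta}$ in the heuristic, that is, $\beta\le\frac{\sqrt5-1}2=0.618\ldots$, which is too weak. Second, the other neighbors forbid at most $k-a_v$ colors, so $m_u=1$ is likely when $a_u$ and $a_v$ are large. To use both we split $1/m$ into a multiple of the indicator of $m=1$ and a convex function. With $y^+=\max(y,0)$, for every integer $m\ge1$,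
\begin{equation}\label{eq:split}
\frac1m\ge\frac12\,\mathbf{1}[m=1]+\Big(\frac12-\frac{m-1}{12}\Big)^+ .
\end{equation}
For $m=1$ both sides equal $1$. For $m\ge2$ the inequality $\frac1m\ge\frac{7-m}{12}$ is equivalent to $(m-3)(m-4)\ge0$, which holds at all integers. The slope $-\frac1{12}$ is that of the line through the points $(1,\frac12)$, $(3,\frac13)$ and $(4,\frac14)$.

For real $a>0$ and integers $d\ge0$ define
\[
\mu(a)=\min\Big\{\frac12,\ \frac{k-1}{12a}\Big\},\qquad R(d,a)=k-a-d\Big(\frac ak-\mu(a)\Big).
\]

\begin{lemma}\label{lem:resampling}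
If $k\ge\Delta(G)$, then $\displaystyle\sum_v\mathbb{E}\,R(d_v,a_v)\ge0$.
\end{lemma}

\begin{proof}
Fix a vertex $v$ and a neighbor $u$ of $v$, and condition on $X_{-u}$. For $c\in L(u)$ let $m'(c)$ be the number of $w\in N(v)\setminus\{u\}$ with $\pi_{wv}(X_w)=\pi_{uv}(c)$. The function $m'$ is determined by $X_{-u}$, and $m_u=1+m'(X_u)$. As $\pi_{uv}$ is a bijection, each $w$ is counted for exactly one $c$, so $\sum_{c\in L(u)}m'(c)=d_v-1\le k-1$. This is the only use of $k\ge\Delta(G)$ in this proof.

\emph{The indicator.} Let $f$ be the number of $c\in L(u)$ with $m'(c)>0$. It equals the number of colors at $v$ forbidden by $N(v)\setminus\{u\}$, so $f\le k-a_v$ whatever the value of $X_u$. At least $(a_u-f)^+$ colors $c\in A_u$ have $m'(c)=0$. Both $a_u$ and $f$ are determined by $X_{-u}$, and $a_u\le k$, so by (b)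
\[
\Pr(m_u=1\mid X_{-u})\ge\frac{(a_u-f)^+}{a_u}\ge\frac{a_u-f}k\ge\mathbb{E}\Big[\frac{a_u+a_v-k}k\;\Big|\;X_{-u}\Big].
\]

\emph{The convex part.} By (b), $\mathbb{E}[m'(X_u)\mid X_{-u}]=\frac1{a_u}\sum_{c\in A_u}m'(c)\le\frac{k-1}{a_u}$. The function $y\mapsto(\frac12-\frac y{12})^+$ is convex and nonincreasing, so Jensen's inequality gives
\[
\mathbb{E}\Big[\Big(\frac12-\frac{m'(X_u)}{12}\Big)^+\;\Big|\;X_{-u}\Big]\ge\Big(\frac12-\frac{k-1}{12a_u}\Big)^+=\frac12-\mu(a_u).
\]

Insert both bounds into \eqref{eq:split}, take expectations, and sum over $u\in N(v)$ using \eqref{eq:forbidden}: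
\[
\mathbb{E}[k-a_v]\ge\sum_{u\in N(v)}\mathbb{E}\Big[\frac{a_u+a_v-k}{2k}+\frac12-\mu(a_u)\Big]=\sum_{u\in N(v)}\mathbb{E}\Big[\frac{a_u+a_v}{2k}-\mu(a_u)\Big].
\]
Now sum over $v$. On the right, a vertex $u$ occurs $d_u$ times as the neighbor, with the term $\frac{a_u}{2k}-\mu(a_u)$, and $d_u$ times as the center, with the term $\frac{a_u}{2k}$. The total is $\sum_ud_u\,\mathbb{E}[\frac{a_u}k-\mu(a_u)]$.
\end{proof}

In the heuristic, Lemma~\ref{lem:resampling} reads $1-\beta\ge\beta-\frac1{12\beta}$, or $24\beta^2-12\beta-1\le0$, which forces $\beta<0.573$. This is below $\frac1{e-1}$, by a small margin.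

\section{Proofs of the main results}\label{sec:proofs}

The numbers $a_v$ are random and the degrees vary, so the heuristic must be replaced by an inequality that holds for each pair $(d,a)$. Since the sum of the $\mathbb{E}\,R(d_v,a_v)$ is nonnegative, \eqref{eq:target} follows as soon as $\theta(d,a)-\log(1+\frac1k)\ge\omega R(d,a)$ for one multiplier $\omega\ge0$ that does not depend on $d$ and $a$. To choose it, write $\omega=\frac{\gamma}{k(k+1)}$, take $d=k\to\infty$ and $a/k\to\beta\ge\frac16$, and multiply by $k$. The condition becomes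
\[
\log\Big(1+\frac1\beta\Big)-1-\gamma\Big(1-2\beta+\frac1{12\beta}\Big)\ge0 .
\]
The derivative of the left side at $\beta=\frac12$ is $-\frac43+\frac73\gamma$. The choice $\gamma=\frac47$ makes $\beta=\frac12$ a critical point, with the positive value $\log3-\frac{23}{21}$.

\begin{lemma}\label{lem:pointwise}
Let $k\ge2$ and $0\le d\le k$ be integers and let $\omega=\frac4{7k(k+1)}$. Let $a=k$ if $d=0$, and let $a$ be an integer with $1\le a\le k-1$ if $d\ge1$. Then
\[
\Gamma:=\theta(d,a)-\log\Big(1+\frac1k\Big)-\omega R(d,a)\ge0 ,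
\]
and $\Gamma>0$ if $d\ge1$.
\end{lemma}

We prove the lemma in Section~\ref{sec:pointwise} and first deduce the main results.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $P_{DP}(G,\mathcal{H})=0$ there is nothing to prove. If $k=1$ and $P_{DP}(G,\mathcal{H})>0$, then $G$ has no edge, since the two colors at the ends of an edge would be adjacent in $H$; both sides of the inequality equal $1$. Let $k\ge2$ and $P_{DP}(G,\mathcal{H})>0$. By (a), (c) and $d_v\le\Delta(G)\le k$, Lemma~\ref{lem:pointwise} applies with $d=d_v$ and $a=a_v$ for every vertex $v$ and every value of $X$. Take expectations, sum over $v$, and use Lemma~\ref{lem:resampling}: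
\[
\sum_v\mathbb{E}\,\theta(d_v,a_v)-n\log\Big(1+\frac1k\Big)\ge\omega\sum_v\mathbb{E}\,R(d_v,a_v)\ge0 .
\]
The first inequality is strict if some $d_v\ge1$. By Lemma~\ref{lem:reduction}, $P_{DP}(G,\mathcal{H}^+)\ge(1+\frac1k)^nP_{DP}(G,\mathcal{H})$, strictly if $G$ has an edge.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dual}]
Let $\mathcal{H}$ be a full $k$-fold cover with $P_{DP}(G,\mathcal{H})=P^*_{DP}(G,k)$. As $\mathcal{H}^+$ is a full $(k+1)$-fold cover, Theorem~\ref{thm:main} gives
\[
P^*_{DP}(G,k+1)\ge P_{DP}(G,\mathcal{H}^+)\ge\Big(\frac{k+1}k\Big)^nP^*_{DP}(G,k).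
\]
This covers all $k\ge n-1$ because $\Delta(G)\le n-1$. If $G$ has no edges, both normalized counts equal $1$. Suppose that $G$ has an edge. If $k\ge2$, then $P_{DP}(G,\mathcal{H})>0$ by \eqref{eq:average}, and the inequality of Theorem~\ref{thm:main} is strict. If $k=1$, then $P^*_{DP}(G,1)=0<P^*_{DP}(G,2)$, again by \eqref{eq:average}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:chromatic}]
If $\mathcal{H}$ is the canonical $k$-fold cover, then $\mathcal{H}^+$ is the canonical $(k+1)$-fold cover up to the names of the new vertices. So $P_{DP}(G,\mathcal{H})=P(G,k)$, $P_{DP}(G,\mathcal{H}^+)=P(G,k+1)$, and Theorem~\ref{thm:main} applies. If $G$ has no edges, both sides equal $1$. If $G$ has an edge and $P(G,k)>0$, the inequality is strict by the theorem. If $P(G,k)=0$, it is strict because $P(G,k+1)>0$: color the vertices one by one, each time with one of the $k+1>\Delta(G)$ colors that no colored neighbor uses.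
\end{proof}

\begin{remark}
Neither hypothesis of Theorem~\ref{thm:main} can be dropped. The bound $k\ge\Delta(G)$ cannot be lowered to $k\ge\Delta(G)-1$: for the twisted $2$-fold cover $\mathcal{H}$ of $K_4$, at most one vertex takes the new color, so $P_{DP}(K_4,\mathcal{H}^+)=2+4\cdot2=10$, and $\frac{10}{81}<\frac2{16}$. Without fullness, take all matchings of $\mathcal{H}$ empty. Then $\mathcal{H}$ has $k^n$ colorings, while the same construction $\mathcal{H}^+$ has $\sum_Ik^{n-|I|}$ colorings, summed over independent $I$, and this is less than $(k+1)^n$ if $G$ has an edge.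
\end{remark}

\section{Proof of the pointwise inequality}\label{sec:pointwise}

If $d=0$ and $a=k$, then $\theta(0,k)=\log(1+\frac1k)$ and $R(0,k)=0$, so $\Gamma=0$. Let $d\ge1$ and $D=d+1$. When $a$ is not too close to $k$, the worst degree is the largest one, $d=k$, and the problem becomes one-dimensional. When $a$ is close to $k$ this reduction is not available, but the two logarithms in $\Gamma$ can be compared through their series. Both arguments work at $a=\frac{16}{25}k$, and we split there.

\subsection*{Case A: $a\le\frac{16}{25}k$}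
Fix $a$ and regard $\Gamma=\Gamma(D)$ as a function of the real variable $D\in[1,k+1]$. It is convex, since $\frac1D\log(1+\frac Da)=\int_0^1\frac{\mathrm{d}s}{a+sD}$ is an integral of convex functions of $D$ and the other terms are affine in $D$. We show that $\Gamma'(k+1)\le0$ and $\Gamma(k+1)>0$. By convexity $\Gamma$ is then nonincreasing on $[1,k+1]$, and $\Gamma(D)\ge\Gamma(k+1)>0$ for $D=d+1\le k+1$.

\medskip\noindent\emph{Step A1: $\Gamma'(k+1)\le0$.} Let $\eta(z)=\log(1+z)-\frac z{1+z}$. Then $\Gamma'(D)=-D^{-2}\eta(D/a)+\omega(\frac ak-\mu(a))$, so the claim is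
\begin{equation}\label{eq:A1}
\eta\Big(\frac{k+1}a\Big)\ge\frac47\cdot\frac{k+1}k\Big(\frac ak-\mu(a)\Big).
\end{equation}
(As $k\to\infty$ and $a/k\to1$ the two sides tend to $\log2-\frac12<\frac15$ and $\frac{11}{21}$, so an upper bound on $a/k$ is needed here.) We have $\eta'(z)=\frac z{(1+z)^2}>0$, so the left side of \eqref{eq:A1} decreases as $a$ grows, while the right side increases. It suffices to treat the real value $a=\frac{16}{25}k$. With $\sigma=1+\frac1k\in(1,\frac32]$ we then have $\frac{k+1}a=\frac{25\sigma}{16}$ and $\mu(a)=\frac{25}{192}(1-\frac1k)=\frac{25}{192}(2-\sigma)$, and \eqref{eq:A1} reads $J(\sigma)\ge0$ for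
\[
J(\sigma)=\eta\Big(\frac{25\sigma}{16}\Big)-\frac47\,\sigma\Big(\frac{16}{25}-\frac{25}{192}(2-\sigma)\Big).
\]
The first term is concave on $[1,\frac32]$, because $\eta''(z)=\frac{1-z}{(1+z)^3}<0$ for $z>1$, and the subtracted term is a convex quadratic. So $J$ is concave, and it is positive on $[1,\frac32]$ since it is positive at the endpoints:
\begin{align*}
J(1)&=\log\tfrac{41}{16}-\tfrac{25}{41}-\tfrac47\big(\tfrac{16}{25}-\tfrac{25}{192}\big)>0.940-0.610-0.292>0,\\
J(\tfrac32)&=\log\tfrac{107}{32}-\tfrac{75}{107}-\tfrac67\big(\tfrac{16}{25}-\tfrac{25}{384}\big)>1.207-0.701-0.493>0 .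
\end{align*}

\noindent\emph{Step A2: $\Gamma(k+1)>0$.} Let $\beta=\frac a{k+1}$ and $h=\frac1{k+1}\le\frac13$. As $R(k,a)=k\,[1-\frac{2a}k+\mu(a)]$,
\[
(k+1)\Gamma(k+1)=\log\Big(1+\frac1\beta\Big)-\tau-\frac47\Big[1-\frac{2a}k+\mu(a)\Big],
\]
where
\[
\tau=(k+1)\log\Big(1+\frac1k\Big)=\frac{-\log(1-h)}h=1+h\rho(h),\qquad\rho(h)=\frac12+\frac h3+\frac{h^2}4+\cdots .
\]
Both $\tau$ and $\rho$ increase with $h$. At $h=\frac13$ we get $\tau\le3\log\frac32<1.22$ and $\rho(h)\le9\log\frac32-3<0.6493$.

If $\beta<\frac1{12}$, the bracket is at most $\frac32$ because $\mu(a)\le\frac12$, and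
\[
(k+1)\Gamma(k+1)>\log13-3\log\tfrac32-\tfrac67>2.56-1.22-0.86>0 .
\]

Let $\beta\ge\frac1{12}$. We show that the terms of order $h$ have the favorable sign, which reduces the claim to the limiting inequality of Section~\ref{sec:proofs}. From $\frac ak=\frac\beta{1-h}\ge\beta(1+h)$ and $\mu(a)\le\frac{k-1}{12a}=\frac{1-2h}{12\beta}$ we get
\[
1-\frac{2a}k+\mu(a)\le1-2\beta+\frac1{12\beta}-h\Big(2\beta+\frac1{6\beta}\Big).
\]
By AM--GM, $2\beta+\frac1{6\beta}\ge\frac2{\sqrt3}>1.154$, and $\frac47\cdot1.154>0.659>\rho(h)$. Hence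
\[
(k+1)\Gamma(k+1)\ge\phi(\beta):=\log\Big(1+\frac1\beta\Big)-1-\frac47\Big(1-2\beta+\frac1{12\beta}\Big).
\]
The derivative is
\[
\phi'(\beta)=-\frac1{\beta(1+\beta)}+\frac87+\frac1{21\beta^2}=\frac{24\beta^3+24\beta^2-20\beta+1}{21\beta^2(1+\beta)}=\frac{(2\beta-1)(12\beta^2+18\beta-1)}{21\beta^2(1+\beta)} .
\]
For $\beta\ge\frac1{12}$ we have $18\beta>1$, so $\phi'$ has the sign of $2\beta-1$ and
\[
\phi(\beta)\ge\phi(\tfrac12)=\log3-\tfrac{23}{21}>1.0986-1.0953>0 .
\]

\subsection*{Case B: $\frac{16}{25}k<a\le k-1$}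
Let $j=k-a\ge1$ and $x=\frac jk<\frac9{25}$. Then $k>\frac{25}9$, so $k\ge3$. We expand each logarithm about the midpoint of its numerator and denominator, because the series $\log\frac{1+z}{1-z}=2(z+\frac{z^3}3+\frac{z^5}5+\cdots)$, $0\le z<1$, has positive terms and converges fast. Put
\[
t=a+\frac D2,\qquad T=k+\frac12,\qquad M=k(k+1)=T^2-\frac14,\qquad\text{so that}\quad\omega=\frac4{7M}.
\]
Then $1+\frac Da=\frac{1+z}{1-z}$ for $z=\frac D{2t}$, and two terms of the series give a lower bound. Also $1+\frac1k=\frac{1+z}{1-z}$ for $z=\frac1{2T}$, and the tail is at most $\frac23(z^3+z^5+\cdots)=\frac23\cdot\frac{z^3}{1-z^2}=\frac1{12TM}$. Thus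
\[
\theta(d,a)\ge\frac1t+\frac{D^2}{12t^3},\qquad\log\Big(1+\frac1k\Big)\le\frac1T+\frac1{12TM}.
\]
Let $\delta=\frac ak-\frac12-\mu(a)$. It is positive, since $\frac ak-\frac12>0.14$ and $\mu(a)<\frac k{12a}<\frac1{12\cdot0.64}<0.131$. We have $T-t=j-\frac d2$ and $R(d,a)=(j-\frac d2)-d\delta$, so
\begin{equation}\label{eq:B}
\Gamma\ge\Big(j-\frac d2\Big)\Big(\frac1{tT}-\omega\Big)+\omega d\delta+\frac{D^2}{12t^3}-\frac1{12TM}.
\end{equation}

\noindent\emph{Case B1: $d\le2j$.} Here $t\le T$. Then $\frac1{tT}\ge\frac1{T^2}>\frac4{7M}=\omega$, because $7M>4M+1=4T^2$, and the first term of \eqref{eq:B} is nonnegative. Since $D\ge2$ and $4M\ge M+\frac14=T^2$, we have $\frac{D^2}{t^3}\ge\frac4{T^3}\ge\frac1{TM}$. So $\Gamma\ge\omega d\delta>0$.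

\medskip\noindent\emph{Case B2: $d>2j$.} Now the leading term $\frac1t-\frac1T$ is negative, and the other terms must compensate. We rescale by $k$ and remove the lower-order terms to reach an inequality in two real variables. Let $r=\frac d2-j\ge\frac12$, so that $t=T+r$ and $d=2(r+j)$, and let
\[
B(x)=1-2x-\frac1{6(1-x)},\qquad B'(x)=-2-\frac1{6(1-x)^2}.
\]
The function $B$ is decreasing on $[0,1)$, with $B(\frac14)=\frac5{18}$ and $B(\frac9{25})=0.28-\frac1{3.84}>0$. As $\delta=\frac12-x-\mu(a)$ and $\mu(a)\le\frac k{12a}=\frac1{12(1-x)}$, we have $2\delta\ge B(x)$, and so $r+d\delta\ge r+(r+j)B(x)>0$. Multiply \eqref{eq:B} by $T^2$, use $\omega T^2>\frac47$, and write $\xi=\frac rT$, so that $t=T(1+\xi)$: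
\[
T^2\Gamma\ge-\frac r{1+\xi}+\frac47\big(r+(r+j)B(x)\big)+\frac{D^2}{12T(1+\xi)^3}-\frac T{12M}.
\]
Here $D^2=4(r+j)^2+4(r+j)+1$, and $4(r+j)+1\ge7$ because $r+j\ge\frac32$. From $d\le k$ we get $r\le\frac k2-1$, so $\xi<\frac12$ and $\frac7{(1+\xi)^3}>\frac{56}{27}>2>1+\frac1{4M}=\frac{T^2}M$. Thus the part $4(r+j)+1$ of $D^2$ absorbs the last term, and
\[
T^2\Gamma>-\frac r{1+\xi}+\frac47\big(r+(r+j)B(x)\big)+\frac{(r+j)^2}{3T(1+\xi)^3}.
\]
Multiply by $\frac7k$ and put $y=\frac rk>0$ and $\kappa=\frac Tk=1+\frac1{2k}\in(1,\frac76]$, so that $\xi=\frac y\kappa\le y$. Since $-\frac{7y}{1+\xi}=-7y+\frac{7y^2}{\kappa(1+\xi)}$,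
\[
\frac{7T^2}k\,\Gamma>4(x+y)B(x)-3y+\frac7\kappa\cdot\frac{y^2}{1+\xi}+\frac7{3\kappa}\cdot\frac{(x+y)^2}{(1+\xi)^3}\ge\Psi(x,y),
\]
where the last step uses $\frac7\kappa\ge6$, $\frac7{3\kappa}\ge2$ and $\xi\le y$, and
\[
\Psi(x,y)=4(x+y)B(x)-3y+\frac{6y^2}{1+y}+\frac{2(x+y)^2}{(1+y)^3}.
\]
Finally $x+y=\frac d{2k}\le\frac12$. The following lemma gives $\Gamma>0$ and completes the proof of Lemma~\ref{lem:pointwise}.

\begin{lemma}\label{lem:psi}
If $0<x\le\frac9{25}$, $y>0$ and $x+y\le\frac12$, then $\Psi(x,y)\ge0$.
\end{lemma}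

\begin{proof}
\emph{Let $x\le\frac14$.} We drop the last term of $\Psi$. As $y\le\frac12$, we have $\frac{6y^2}{1+y}\ge4y^2$. Moreover $B(x)\ge\frac5{18}>x$, and $3-4B(x)=8x-1+\frac2{3(1-x)}\le8x-1+\frac89<8x$. Therefore
\[
\Psi(x,y)\ge4xB(x)-\big(3-4B(x)\big)y+4y^2\ge4x^2-8xy+4y^2=4(x-y)^2\ge0 .
\]

\emph{Let $\frac14<x\le\frac9{25}$.} Then $y<\frac14$. We first show that $\Psi$ decreases in its first argument on $[\frac14,\frac9{25}]$, for fixed $y>0$. On this interval $B\le\frac5{18}$ and $B'\le-2-\frac8{27}$, and the sum of the two arguments is at least $\frac14$, so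
\[
\frac{\partial\Psi}{\partial x}=4B+4(x+y)\Big(B'+\frac1{(1+y)^3}\Big)\le4B+4(x+y)(B'+1)\le\frac{10}9-\frac{35}{27}<0 .
\]
We may therefore replace $x$ by its largest admissible value $\min(0.36,\frac12-y)$, which exceeds $\frac14$.

If $y\le0.14$, this value is $0.36$. We use $B(0.36)>0$, $\frac6{1.14}>5$ and $\frac2{1.14^3}>\frac43$:
\[
\Psi(0.36,y)\ge-3y+5y^2+\tfrac43(y+0.36)^2=\tfrac{19}3y^2-2.04\,y+0.1728 .
\]
The discriminant is $4.1616-4.3776<0$, so the quadratic is positive.

If $0.14\le y<\frac14$, the value is $\frac12-y$, and $B(\frac12-y)=2y-\frac1{3+6y}$ gives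
\[
\Psi(\tfrac12-y,y)=y-\frac2{3+6y}+\frac{6y^2}{1+y}+\frac1{2(1+y)^3}.
\]
The third term is increasing, and the derivative of the sum of the other three is $1+\frac{12}{(3+6y)^2}-\frac3{2(1+y)^4}\ge1+\frac{16}{27}-\frac32>0$ for $0\le y\le\frac14$. So the expression is increasing in $y$, and at $y=0.14$ it exceeds $0.140-0.521+0.103+0.337>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KMS}
Hemanshu Kaul, Jeffrey A. Mudrock, and Gunjan Sharma,
\emph{Shameful Inequalities for List and DP Coloring of Graphs},
arXiv:2412.16790 (2024).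

\end{thebibliography}
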